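\title{Narrow cutsets in the truncated Boolean lattice}

\begin{abstract}
Let $h_n(m,l)$ be the minimum width of a family that meets every maximal chain in the part of the Boolean lattice $2^{[n]}$ between levels $m$ and $l$, where $m\le l\le n-m$. It has been conjectured that $h_n(m,l)=\sum_{j\ge0}\Delta_n(m-jc)$ for $n$ large in terms of $m$, where $c=l-m+1$ and $\Delta_n(k)=\binom nk-\binom n{k-1}$. We show that this sum is an upper bound for all $n$, that it is the exact value when $l\le n-m-1$ and $n$ is large, and that it is too large when $l=n-m$ and $m\ge2$: there $h_n(m,n-m)=\binom nm-2\binom n{m-1}+O(n^{m-2+1/m})$, whereas the conjectured value is $\binom nm-\binom n{m-1}$.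
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $[n]=\{1,\dots,n\}$. For $0\le m\le l\le n$, the \emph{truncated Boolean lattice} $\mathcal B_n(m,l)$ is the family of all $A\subseteq[n]$ with $m\le|A|\le l$, ordered by inclusion. Its \emph{level $i$} is the family $\binom{[n]}i$ of $i$-element sets. A \emph{chain} is a family totally ordered by inclusion, and an \emph{antichain} is a family in which no member contains another. A chain $A_1\subset A_2\subset\cdots$ is \emph{saturated} if $|A_{i+1}|=|A_i|+1$ for all $i$, and a \emph{maximal chain} of $\mathcal B_n(m,l)$ is a saturated chain $A_m\subset A_{m+1}\subset\dots\subset A_l$ with $|A_i|=i$; it has $c=l-m+1$ members, one on each level. A \emph{cutset} is a family $\mathcal C\subseteq\mathcal B_n(m,l)$ that meets every maximal chain, and its \emph{width} is the size of its largest antichain. We study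
\[
h_n(m,l)=\min\{\text{width of }\mathcal C:\ \mathcal C\text{ a cutset of }\mathcal B_n(m,l)\}.
\]
Complementation $A\mapsto\overline A=[n]\setminus A$ reverses inclusion and maps $\mathcal B_n(m,l)$ onto $\mathcal B_n(n-l,n-m)$, so we may and do assume $m\le l\le n-m$.

Every level is a cutset, and level $m$ is the smallest one, so $h_n(m,l)\le\binom nm$. When $c=1$ nothing else is possible. When $c\ge2$ a cutset can save width by spreading over several levels and stacking its members into chains. For $c=2$, take the $m$-sets that do not contain $1$ and the $(m+1)$-sets that do. A chain $A_m\subset A_{m+1}$ that escapes on level $m$ has $1\in A_m$, hence $1\in A_{m+1}$, and is caught on level $m+1$. The cutset is the union of the $\binom{n-1}m$ chains $A\subset A\cup\{1\}$, so its width is only $\binom{n-1}m$. The question is how much each further level saves.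

Put $\Delta_n(k)=\binom nk-\binom n{k-1}$, with $\binom nk=0$ for $k<0$, and
\[
a_n(m,l)=\sum_{j\ge0}\Delta_n(m-jc)=\Delta_n(m)+\Delta_n(m-c)+\Delta_n(m-2c)+\cdots,\qquad c=l-m+1 .
\]
The following conjecture is taken from \cite{Bajnok}.

\medskip
\noindent\textbf{Conjecture.} \emph{For all $n$ sufficiently large in terms of $m$, and all $l$ with $m\le l\le n-m$,}
\begin{equation}\label{eq:conj}
h_n(m,l)=a_n(m,l).
\end{equation}

Three families of values are known: $h_n(1,n-1)=n-1$ for $n\ge3$; $h_n(m,m)=\binom nm$ for $n\ge m$; and $h_n(m,m+1)=\binom{n-1}m$ for $n\ge m+1$. All agree with \eqref{eq:conj}. For $c=1$ the sum telescopes to $\binom nm$. For $c=2$ it telescopes to $\binom{n-1}m$, because $\Delta_n(k)=\binom{n-1}k-\binom{n-1}{k-2}$. For $c>m$ only the first term survives, so $a_n(m,l)=\Delta_n(m)$, which is $n-1$ for $m=1$.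

Here is why one would guess $\Delta_n(m)$ when many levels are available. A cutset of width $w$ has at most $w$ members on each level. Sweep upward and count the sets that can be reached from level $m$ without touching the cutset. The $\binom{n-1}{i-1}$ sets of level $i$ that contain $1$ lie below exactly $\binom{n-1}i$ sets of level $i+1$, and in general, by the Kruskal--Katona theorem, a family whose size is a polynomial $N(n)$ lies below at least $K(n)$ sets of the next level, for a polynomial $K$ with $K(n+1)-K(n)=N(n)$. If $w=\Delta_n(m)$, then $\binom n{m-1}$ sets survive on level $m$; they lie below about $\binom nm$ sets; removing $w$ of these leaves $\binom n{m-1}$ again. So $\Delta_n(m)$ is a balance point. With smaller $w$ the survivors have a surplus whose degree in $n$ rises by one on each level, until it dwarfs $w$. With $c\le m$ levels the survivors must die out faster, and the same bookkeeping produces the further terms of $a_n(m,l)$.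

This reasoning overlooks one possibility. An explosion from below does no harm if the cutset also works at the top and keeps the sets reachable from above apart from those reachable from below. On level $l\le n-m-1$ there are at least $\binom n{m+1}$ sets once $l\ge n/2$, far more than $w$, and the cutset is powerless there. Level $n-m$ has only $\binom nm$ sets, and there the conjecture fails.

Throughout, ``$n$ large'' means $n\ge n_0(m)$ for a threshold that depends only on $m$, and constants implied by $O(\cdot)$ depend only on $m$.

\begin{theorem}\label{thm:upper}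
For all $0\le m\le l\le n-m$ we have $h_n(m,l)\le a_n(m,l)$.
\end{theorem}

\begin{theorem}\label{thm:exact}
For $n$ large and all $l$ with $m\le l\le n-m-1$ we have $h_n(m,l)=a_n(m,l)$.
\end{theorem}

\begin{theorem}\label{thm:counter}
Let $m\ge2$ and $n\ge2m^2+3m+1$, and let $u$ be an integer with $m\le u\le n-3$ and $\binom{u-m}m\ge\binom{n-2}{m-1}$. Then
\[
h_n(m,n-m)\le\binom{n-2}m+\binom{u+1}{m-1}.
\]
Consequently:
\begin{itemize}
\item[(a)] $h_n(2,n-2)\le\binom n2-n-1$ for all $n\ge15$, while $a_n(2,n-2)=\binom n2-n$;
\item[(b)] for every $m\ge2$, $h_n(m,n-m)\le\binom nm-2\binom n{m-1}+O(n^{m-2+1/m})$, which is less than $\Delta_n(m)=a_n(m,n-m)$ for $n$ large.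
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:sym}
For fixed $m\ge2$ and $n$ large, $h_n(m,n-m)>\binom{n-2}m-2\binom n{m-2}$. Together with Theorem~\ref{thm:counter} this gives
\[
h_n(m,n-m)=\binom nm-2\binom n{m-1}+O(n^{m-2+1/m}).
\]
\end{theorem}

\begin{corollary}\label{cor:class}
For $n$ large, \eqref{eq:conj} holds for all $l$ with $m\le l\le n-m-1$. For $l=n-m$ it holds if and only if $m\le1$.
\end{corollary}

\begin{proof}
The first statement is Theorem~\ref{thm:exact}. Let $l=n-m$. For $m=0$ both sides equal $1$, since $\{\emptyset\}$ is a cutset and no cutset is empty. For $m=1$ the formula is the known value $h_n(1,n-1)=n-1$ quoted above. For $m\ge2$ it fails by Theorem~\ref{thm:counter}(b).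
\end{proof}

The two constructions are in Sections \ref{sec:counter} and \ref{sec:ends}. Section~\ref{sec:shadow} turns the Kruskal--Katona theorem into the rule $N\mapsto K$ above, and Sections \ref{sec:lower} and \ref{sec:sym} prove the lower bounds.

\section{Elementary facts}\label{sec:prelim}

\begin{lemma}\label{lem:basic}
Let $\mathcal C$ be a cutset of $\mathcal B_n(m,l)$ of width $w$.
\begin{itemize}
\item[(i)] If $\mathcal C$ is contained in a union of $N$ chains, saturated or not, then $w\le N$.
\item[(ii)] Every level contains at most $w$ members of $\mathcal C$.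
\item[(iii)] $h_n(m,l)\ge h_n(m,l')$ whenever $l\le l'\le n-m$.
\end{itemize}
\end{lemma}

\begin{proof}
An antichain meets a chain in at most one set, which gives (i). The members of $\mathcal C$ on one level form an antichain, which gives (ii). A maximal chain of $\mathcal B_n(m,l')$ begins with a maximal chain of $\mathcal B_n(m,l)$, so $\mathcal C$ is also a cutset of $\mathcal B_n(m,l')$.
\end{proof}

All upper bounds below come from (i), and all lower bounds from (ii).

To handle the conjectured value, fix $c\ge1$ and put, for $k\in\mathbb Z$,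
\[
\beta_n(k)=\sum_{j\ge0}\binom n{k-jc},\qquad \alpha_n(k)=\beta_n(k)-\beta_n(k-1)=\sum_{j\ge0}\Delta_n(k-jc).
\]
Both vanish for $k<0$, and $a_n(m,l)=\alpha_n(m)$ when $c=l-m+1$. The definition and Pascal's rule give
\begin{equation}\label{eq:beta}
\beta_n(k)-\beta_n(k-c)=\binom nk,\qquad \beta_{n+1}(k)-\beta_n(k)=\beta_n(k-1),
\end{equation}
and the first identity, after telescoping, reads
\begin{equation}\label{eq:rec}
\alpha_n(k)+\alpha_n(k-1)+\dots+\alpha_n(k-c+1)=\binom nk .
\end{equation}
Since $\alpha_n(k)=0$ for $k<0$, the recursion \eqref{eq:rec} determines $\alpha_n(0),\alpha_n(1),\dots$ in turn.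

\section{A cutset of the conjectured width}\label{sec:counter}

The recursion \eqref{eq:rec} suggests splitting level $k$ into $c$ classes $0,1,\dots,c-1$, with class $j$ on level $k$ as large as class $0$ on level $k-j$. Suppose that the class $p(A)$ is monotone in $A$. Then the sets with $p(A)=|A|-m$ form a cutset, by a discrete intermediate value argument. If moreover every such set above level $m$ can be hung above one on the level below, injectively, then the width is the size of class $0$ on level $m$. In the example of the introduction, $c=2$ and $p(A)=1$ exactly when $1\in A$.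

In general $p$ is the final state of a counter that reads the elements $n,n-1,\dots,1$, steps up on elements of $A$, steps down on the others, and is confined to $\{0,\dots,c-1\}$. For $A\subseteq[n]$ put $x_{n+1}(A)=0$ and, for $i=n,n-1,\dots,1$,
\[
x_i(A)=\begin{cases}\min\bigl(x_{i+1}(A)+1,\;c-1\bigr)&\text{if }i\in A,\\[2pt] \max\bigl(x_{i+1}(A)-1,\;0\bigr)&\text{if }i\notin A,\end{cases}
\]
and let $p(A)=x_1(A)$. For $c=2$ the state $x_i(A)$ is $1$ if $i\in A$ and $0$ otherwise, which recovers the example. Both update maps are nondecreasing in the state and the down map is at most the up map, so $A\subseteq B$ implies $x_i(A)\le x_i(B)$ for all $i$ by downward induction; in particular $p(A)\le p(B)$. Only elements of $A$ raise the state, each by at most $1$, so $p(A)\le|A|$.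

We need a way to delete one element from $B$ so that $p$ drops by exactly $1$. Deleting $i$ turns an up step into a down step. If $x_{i+1}$ is strictly between $0$ and $c-1$, this changes $x_i$ by $2$; if $x_{i+1}\in\{0,c-1\}$, one of the two steps is blocked and $x_i$ changes by $1$. Call $i$ a \emph{wall index} of $A$ if $x_{i+1}(A)\in\{0,c-1\}$. The difference of $1$ could still be erased by a later blocked step, so we use the wall index that is read last, that is, the least one.

\begin{example}\label{ex:counter}
Let $n=6$, $m=2$, $l=4$, so $c=3$. The rows list the states; in the first two rows the state $x_{i+1}$ at the least wall index $i$ belonging to the set is in boldface.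
\[
\begin{array}{c|ccccccc|c}
 & x_7&x_6&x_5&x_4&x_3&x_2&x_1& \text{delete}\\\hline
\{1,3,4,5\}&0&0&1&\mathbf2&2&1&2&3\\
\{1,4,5\}&0&0&1&2&1&\mathbf0&1&1\\
\{4,5\}&0&0&1&2&1&0&0&
\end{array}
\]
Each deletion lowers $p$ by $1$, and all three sets satisfy $p(A)=|A|-2$.
\end{example}

\begin{lemma}\label{lem:psi}
Let $c\ge2$.
\begin{itemize}
\item[(a)] If $p(B)\ge1$, then some wall index of $B$ belongs to $B$. Let $i$ be the least one and put $\psi(B)=B\setminus\{i\}$. Then $p(\psi(B))=p(B)-1$, and $\psi$ is injective on $\{B:p(B)\ge1\}$.
\item[(b)] If $p(A)\le c-2$ and $|A|<n/2$, then $A=\psi(B)$ for some $B$ with $p(B)=p(A)+1$.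
\end{itemize}
\end{lemma}

\begin{proof}
In both parts $A=B\setminus\{i\}$ with $i\in B$, so $x_k(A)=x_k(B)$ for $k>i$, and this common state is $0$ or $c-1$ at $k=i+1$. In the first case $x_i(A)=0$ and $x_i(B)=1$; in the second, $x_i(A)=c-2$ and $x_i(B)=c-1$. So $x_i(B)=x_i(A)+1$, and we must show that
\begin{equation}\label{eq:gap}
x_k(B)=x_k(A)+1\qquad\text{for all }k\le i .
\end{equation}

(a) Let $k_0$ be the least index with $x_{k_0}(B)=0$. It exists since $x_{n+1}(B)=0$, and $k_0\ge2$ since $x_1(B)\ge1$. As $x_{k_0-1}(B)\ne0$, the step at $k_0-1$ is an up step, so $k_0-1$ is a wall index in $B$. Hence $i$ exists and $i<k_0$, which gives $x_k(B)\ge1$ for all $k\le i$.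

We prove \eqref{eq:gap} by downward induction. Let $k<i$ and $x_{k+1}(B)=x_{k+1}(A)+1$. If $k\in B$, then $k$ is not a wall index of $B$, so $x_{k+1}(B)\le c-2$ and both states rise by $1$. If $k\notin B$, then $x_k(B)\ge1$ forces $x_{k+1}(B)\ge2$, so $x_{k+1}(A)\ge1$ and both states fall by $1$. For $k=1$, \eqref{eq:gap} says $p(A)=p(B)-1$.

For injectivity we recover $i$ from $A$. The index $i$ is a wall index of $A$ outside $A$. If $k<i$ and $k\notin A$, then $k\notin B$, so $2\le x_{k+1}(B)\le c-1$ and $1\le x_{k+1}(A)\le c-2$; thus $k$ is not a wall index of $A$. So $i$ is the least wall index of $A$ outside $A$, and $A$ determines $B=A\cup\{i\}$.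

(b) If no wall index of $A$ lay outside $A$, every $k\notin A$ would lower the state by exactly $1$, and $x_1(A)\le|A|-(n-|A|)<0$, which is impossible. Let $i$ be the least wall index outside $A$ and $B=A\cup\{i\}$. We claim $x_k(A)\le c-2$ for all $k\le i$. Otherwise let $k_1\le i$ be least with $x_{k_1}(A)=c-1$. Then $k_1\ge2$ since $x_1(A)\le c-2$, and the step at $k_1-1$ leaves $c-1$, so it is a down step. Then $k_1-1<i$ is a wall index outside $A$, contrary to the choice of $i$.

Again let $k<i$ and $x_{k+1}(B)=x_{k+1}(A)+1$. If $k\notin A$, then $k$ is not a wall index of $A$, so $x_{k+1}(A)\ge1$ and both states fall by $1$. If $k\in A$, then $x_k(A)\le c-2$ forces $x_{k+1}(A)\le c-3$, so $x_{k+1}(B)\le c-2$ and both states rise by $1$. This proves \eqref{eq:gap}, so $p(B)=p(A)+1\ge1$. Finally $i$ is a wall index of $B$ in $B$, and for $k<i$ with $k\in B$ we have just seen $1\le x_{k+1}(B)\le c-2$. So $\psi(B)=A$.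
\end{proof}

The condition $|A|<n/2$ cannot be dropped: for $n=2$, $c=3$ and $A=\{2\}$ we have $p(A)=0$, while the only proper superset has $p(\{1,2\})=2$.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
For $c=1$ level $m$ is a cutset of width $\binom nm=a_n(m,m)$. Let $c\ge2$ and
\[
\mathcal D=\{A\in\mathcal B_n(m,l):\ p(A)=|A|-m\}.
\]

\emph{$\mathcal D$ is a cutset.} Along a maximal chain $A_m\subset\dots\subset A_l$ put $g(i)=p(A_i)-(i-m)$. Then $g(m)\ge0$, $g(l)=p(A_l)-(c-1)\le0$, and $g(i+1)\ge g(i)-1$ because $p$ is monotone. At the first $i$ with $g(i)\le0$ we have $g(i)\ge0$, either because $i=m$ or because $g(i-1)\ge1$. So $A_i\in\mathcal D$.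

\emph{Chains.} If $B\in\mathcal D$ and $|B|>m$, then $p(B)\ge1$, and $\psi(B)\subset B$ lies in $\mathcal D$, one level lower. Since $\psi$ is injective, joining each such $B$ to $\psi(B)$ splits $\mathcal D$ into disjoint chains, each with its least member on level $m$. By Lemma~\ref{lem:basic}(i) the width of $\mathcal D$ is at most $N_m(0)$, where $N_k(j)$ is the number of $k$-sets $A$ with $p(A)=j$.

\emph{Counting.} Let $1\le k\le m$ and $1\le j\le c-1$. The hypothesis $m\le n-m$ gives $k-1<n/2$, so by Lemma~\ref{lem:psi} the map $\psi$ is a bijection from the $k$-sets with $p=j$ onto the $(k-1)$-sets with $p=j-1$. Thus $N_k(j)=N_{k-1}(j-1)$, and iterating, $N_k(j)=N_{k-j}(0)$ for $j\le k$. For $j>k$ we have $N_k(j)=0$ because $p(A)\le|A|$. Setting $N_k(0)=0$ for $k<0$, we obtain $\binom nk=\sum_{j=0}^{c-1}N_{k-j}(0)$ for $0\le k\le m$. This is the recursion \eqref{eq:rec}, so $N_m(0)=\alpha_n(m)=a_n(m,l)$.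
\end{proof}

\section{Cutting at both ends}\label{sec:ends}

Let $l=n-m$, write $[a,n]=\{a,a+1,\dots,n\}$, and let $\mathcal M=\binom{[2,n]}m$ be the family of $m$-sets without $1$.

\subsection*{The idea}
The family $\mathcal M\cup\{\overline B:B\in\mathcal M\}$ is a cutset: a chain that avoids it starts at a set containing $1$ and ends at a set not containing $1$. If each $A\in\mathcal M$ is paired with a disjoint $B\in\mathcal M$, the chains $A\subset\overline B$ cover it. Its $\binom{n-1}m$ members on level $m$ exceed $\Delta_n(m)$ by $\binom{n-1}{m-2}$, which is only $1$ when $m=2$.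

To save more, let the sets of $\mathcal M$ that contain $2$ pass, and catch the chains through them one level later by the $(m+1)$-subsets $G$ of $[2,n]$ that contain $2$. These come for free, since $G$ sits above $G\setminus\{2\}$, which is already in the cutset. Level $m$ now has only $\binom{n-2}m$ members. The difficulty is to join the bottom chains to the top chains. Use the element $3$ instead of $2$ at the top, so that the cutset contains the sets $\overline{G'}$ with $3\in G'\subseteq[2,n]$ and $|G'|=m+1$. A bottom set $G$ containing both $2$ and $3$ is comparable with no $\overline{G'}$, because $3\in G\setminus\overline{G'}$ and $1\in\overline{G'}\setminus G$. This yields an antichain of size $\binom{n-2}m+\binom{n-3}{m-1}=\Delta_n(m)+O(n^{m-2})$, and the saving is lost. The remedy is to apply the trick only to sets that meet a given set $Z$. The sets that miss $Z$ stay unextended and serve as partners for the awkward sets.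

\subsection*{The construction}
Fix $Z\subseteq[4,n]$ and let $U=[4,n]\setminus Z$, $u=|U|$. For $j\in\{2,3\}$ let
\begin{align*}
\mathcal E_j&=\{A\in\mathcal M:\ j\in A,\ A\cap Z\ne\emptyset\},\qquad \mathcal X_j=\mathcal M\setminus\mathcal E_j,\\
\mathcal F_j&=\{G\in\tbinom{[2,n]}{m+1}:\ j\in G,\ G\cap Z\ne\emptyset\},
\end{align*}
and put
\[
\mathcal C=\mathcal X_2\cup\mathcal F_2\cup\{\overline B:B\in\mathcal X_3\}\cup\{\overline G:G\in\mathcal F_3\}.
\]
For $A\in\mathcal X_j$ let $A^{(j)}=A\cup\{j\}$ if $j\notin A$ and $A\cap Z\ne\emptyset$, and $A^{(j)}=A$ otherwise.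

\begin{example}\label{ex:two}
Let $m=2$ and $Z=\{4,5\}$. Then $\mathcal E_2=\{\{2,4\},\{2,5\}\}$, so $|\mathcal X_2|=\binom{n-1}2-2=\binom n2-n-1$, one less than $\Delta_n(2)$. The family $\mathcal F_2$ consists of the triples $\{2,a,b\}$ with $\{a,b\}\subseteq[3,n]$ meeting $\{4,5\}$. A chain starting at $\{2,4\}$ either adds $1$ at once or is caught in $\mathcal F_2$. A typical chain of the cover is $\{4,6\}\subset\{2,4,6\}\subset\overline{\{3,5,7\}}\subset\overline{\{5,7\}}$. The pair $\{3,4\}$ extends to $\{2,3,4\}$, which is not contained in $\overline{\{3,5,7\}}$; it needs a partner that misses $Z$, as in $\{3,4\}\subset\{2,3,4\}\subset\overline{\{6,7\}}$.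
\end{example}

We recall Hall's theorem: a bipartite graph with sides $V,V'$ of equal size has a perfect matching if every $S\subseteq V$ has at least $|S|$ neighbors in $V'$. In particular, \emph{if $|V|=|V'|=v$ and every vertex has degree at least $v/2$, there is a perfect matching}: a nonempty $S$ with $|S|\le v/2$ has at least $v/2$ neighbors, and a larger $S$ meets the neighborhood of every vertex of $V'$, so its neighborhood is all of $V'$. We also use $\binom ab\ge(a/b)^b$ for integers $a\ge b\ge1$, which holds because $\frac{a-t}{b-t}\ge\frac ab$ for $0\le t<b$.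

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Choose $Z$ with $|Z|=n-3-u$.

\emph{$\mathcal C$ is a cutset.} Suppose a maximal chain $A_m\subset\dots\subset A_{n-m}$ avoids $\mathcal C$. Since $A_m\notin\mathcal X_2$, either $1\in A_m$ or $A_m\in\mathcal E_2$. In the second case $A_{m+1}$ contains $2$ and meets $Z$, so $A_{m+1}\notin\mathcal F_2$ forces $1\in A_{m+1}$. Thus $1\in A_{m+1}$ in both cases. The complements $\overline{A_{n-m}}\subset\overline{A_{n-m-1}}$ avoid $\mathcal X_3\cup\mathcal F_3$, so the same argument with $3$ in place of $2$ gives $1\notin A_{n-m-1}$. As $m+1\le n-m-1$, this is a contradiction.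

\emph{Reduction to a matching.} The map $G\mapsto G\setminus\{j\}$ is a bijection from $\mathcal F_j$ onto $\{A\in\mathcal M:j\notin A,\ A\cap Z\ne\emptyset\}\subseteq\mathcal X_j$, so the pairs $A\subseteq A^{(j)}$ with $A\in\mathcal X_j$ cover $\mathcal X_j\cup\mathcal F_j$. Call $A\in\mathcal X_2$ and $B\in\mathcal X_3$ \emph{adjacent} if $A^{(2)}\cap B^{(3)}=\emptyset$. Then
\[
A\subseteq A^{(2)}\subseteq\overline{B^{(3)}}\subseteq\overline B
\]
is a chain. Of the $\binom{n-2}{m-1}$ members of $\mathcal M$ that contain $j$, exactly $\binom{u+1}{m-1}$ miss $Z$, so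
\[
N:=|\mathcal X_2|=|\mathcal X_3|=\binom{n-1}m-\binom{n-2}{m-1}+\binom{u+1}{m-1}=\binom{n-2}m+\binom{u+1}{m-1}.
\]
A perfect matching between $\mathcal X_2$ and $\mathcal X_3$ covers $\mathcal C$ by $N$ chains, and then Lemma~\ref{lem:basic}(i) gives the bound. We regard $\mathcal X_2$ and $\mathcal X_3$ as disjoint sides of a bipartite graph, although they share many sets.

Call $A\in\mathcal X_2$ \emph{special} if $3\in A$, call $B\in\mathcal X_3$ \emph{special} if $2\in B$, and call all other vertices \emph{regular}. The transposition $(2\,3)$ interchanges the two sides and preserves adjacency and these notions, so both sides have the same number $\sigma\le\binom{n-2}{m-1}$ of special vertices. Special vertices may have small degree, so we match them first. Let $\mathcal W=\binom Um$. Its members lie in both $\mathcal X_2$ and $\mathcal X_3$, are regular on both sides, and satisfy $W^{(2)}=W=W^{(3)}$.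

\emph{Special vertices.} A special $A\in\mathcal X_2$ has $A^{(2)}\subseteq A\cup\{2\}$, so it is adjacent to every $W\in\mathcal W$ disjoint from $A$. There are at least $\binom{u-m}m\ge\binom{n-2}{m-1}\ge\sigma$ such $W$. Going through the $\sigma$ special vertices one by one, we can match them to distinct members of $\mathcal W\subseteq\mathcal X_3$. Applying the transposition $(2\,3)$, we match the special vertices of $\mathcal X_3$ to distinct members of $\mathcal W\subseteq\mathcal X_2$.

\emph{Regular vertices.} On each side $v=N-2\sigma$ vertices remain, all regular. For regular $A$ and $B$ we have $3\notin A^{(2)}$ and $2\notin B^{(3)}$, so the added elements cause no conflict and $A^{(2)}\cap B^{(3)}=A\cap B$. At most $m\binom{n-2}{m-1}$ members of $\mathcal M$ meet a given member of $\mathcal M$, so each remaining vertex is nonadjacent to at most $m\binom{n-2}{m-1}$ remaining vertices of the other side. Now $\binom{n-2}m=\frac{n-m-1}m\binom{n-2}{m-1}\ge(2m+2)\binom{n-2}{m-1}$, as $n\ge2m^2+3m+1$. Hence $v\ge2m\binom{n-2}{m-1}$, all degrees among the remaining vertices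 are at least $v/2$, and the matching can be completed.

\emph{Part (a).} Take $m=2$ and $u=n-5$. For $n\ge15=2m^2+3m+1$ we have $\binom{n-7}2\ge2(n-7)\ge n-2$. The bound is $\binom{n-2}2+(n-4)=\binom n2-n-1$, since $\binom n2=\binom{n-2}2+2n-3$. Here $c=n-3>2$, so $a_n(2,n-2)=\Delta_n(2)=\binom n2-n$.

\emph{Part (b).} Take $u=\lceil m\,n^{(m-1)/m}\rceil+m$, which is at most $n-3$ for $n$ large. Then $\binom{u-m}m\ge\bigl(\frac{u-m}m\bigr)^m\ge n^{m-1}\ge\binom{n-2}{m-1}$, and $\binom{u+1}{m-1}=O(n^{(m-1)^2/m})=O(n^{m-2+1/m})$. Applying Pascal's rule twice gives $\binom nm=\binom{n-2}m+2\binom{n-2}{m-1}+\binom{n-2}{m-2}$, and $\binom n{m-1}-\binom{n-2}{m-1}=O(n^{m-2})$, so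
\begin{equation}\label{eq:asym}
\binom{n-2}m=\binom nm-2\binom n{m-1}+O(n^{m-2}).
\end{equation}
This is the stated bound. For $n$ large $c=n-2m+1>m$, so $a_n(m,n-m)=\binom nm-\binom n{m-1}$, and this is larger because $m-2+1/m<m-1$.
\end{proof}

\begin{remark}
A special $A\in\mathcal X_2$ contains $3$, so any neighbor $B$ has $3\notin B^{(3)}$, that is, $B\subseteq U\cup\{2\}$. This is why $U$ cannot be small, and the size of $U$ is what produces the error term $O(n^{m-2+1/m})$. For $m=1$ the construction saves nothing: a singleton cannot both contain $2$ and meet $Z$, so $\mathcal E_2=\emptyset$.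
\end{remark}

\section{Upper shadows of families of polynomial size}\label{sec:shadow}

For $\mathcal F\subseteq\binom{[n]}i$, the \emph{upper shadow} $\nabla\mathcal F$ is the family of $(i+1)$-sets that contain a member of $\mathcal F$, and the \emph{lower shadow} $\partial\mathcal F$ is the family of $(i-1)$-sets contained in a member of $\mathcal F$. The Kruskal--Katona theorem \cite{Kruskal,Katona} states: if $a_k>a_{k-1}>\dots>a_t\ge t\ge1$ are integers, then every family of exactly $\binom{a_k}k+\binom{a_{k-1}}{k-1}+\dots+\binom{a_t}t$ sets of size $k$ has lower shadow of size at least $\binom{a_k}{k-1}+\binom{a_{k-1}}{k-2}+\dots+\binom{a_t}{t-1}$. We need it for upper shadows.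

\begin{lemma}\label{lem:KK}
Let $\mathcal F\subseteq\binom{[n]}i$, let $1\le q\le n-i$, and let $e_1\ge e_2\ge\dots\ge e_q\ge0$ be integers. Then
\[
|\mathcal F|\ge\sum_{j=1}^q\binom{n-i-j+1+e_j}{e_j}\quad\text{implies}\quad|\nabla\mathcal F|\ge\sum_{j=1}^q\binom{n-i-j+1+e_j}{e_j+1}.
\]
\end{lemma}

\begin{proof}
Put $k=n-i$ and $b_j=k-j+1+e_j$. Then $b_1>\dots>b_q\ge k-q+1\ge1$, and $\binom{b_j}{e_j}=\binom{b_j}{k-j+1}$, $\binom{b_j}{e_j+1}=\binom{b_j}{k-j}$. The complements of the members of $\mathcal F$ are $k$-sets, and their lower shadow consists of the complements of the members of $\nabla\mathcal F$. Apply the Kruskal--Katona theorem to exactly $\sum_j\binom{b_j}{k-j+1}$ of these complements.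
\end{proof}

We call the summands \emph{pieces} and $e_j$ the \emph{degree} of the $j$th piece. The $j$th piece on the left counts the $i$-sets that contain $i-e_j$ given elements and avoid $j-1$ others; the piece on the right counts the $(i+1)$-sets with the same property.

For fixed $i,j,e_j$ a piece is a polynomial in $n$ of degree $e_j$, and the piece on the left is the difference of the piece on the right. Write $\delta P(x)=P(x+1)-P(x)$. A polynomial $P\in\mathbb Q[x]$ is \emph{integer-valued} if $P(\mathbb Z)\subseteq\mathbb Z$; these are exactly the integer combinations of the polynomials $\binom xt$. Since $\delta\binom x{t+1}=\binom xt$, we have: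
\begin{itemize}
\item an integer-valued polynomial of degree $f$ has leading coefficient $r/f!$ with $r\in\mathbb Z$;
\item every integer-valued $N$ equals $\delta K$ for an integer-valued $K$, and $\delta K=N$ determines $K$ up to an additive constant;
\item if $\delta K=N\ne0$, then $\deg K=\deg N+1$ and the leading coefficients have the same sign.
\end{itemize}

\begin{lemma}\label{lem:poly}
Fix $i\ge1$ and an integer-valued polynomial $N$ with positive leading coefficient; a positive constant is allowed. There are an integer-valued polynomial $K$ with $\delta K=N$ and an integer $n_0$ such that for $n\ge n_0$, every $\mathcal F\subseteq\binom{[n]}i$ with $|\mathcal F|\ge N(n)$ has $|\nabla\mathcal F|\ge K(n)$.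
\end{lemma}

The plan is to subtract pieces from $N$ greedily. Two things can happen. For $i=1$ and $N=2$ the expansion is exact, $N=1+1$, and $K=(x-1)+(x-2)$: two singletons lie in $2n-3$ pairs. For $i=2$ and $N=x-2$ the first piece $x-1$ overshoots. The loss in the shadow is then much smaller than $\delta K=N$ allows for: the $n-2$ pairs $\{1,j\}$ with $2\le j\le n-1$ lie in all $\binom{n-1}2$ triples containing $1$, while $K=\binom{x-1}2-x+\text{const}$. In this case we replace the last piece by many pieces of degree one less.

\begin{proof}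
Let $P_{j,f}(x)=\binom{x-i-j+1+f}f$ and $P^+_{j,f}(x)=\binom{x-i-j+1+f}{f+1}$. These are integer-valued, $\delta P^+_{j,f}=P_{j,f}$, and $P_{j,f}$ has leading coefficient $1/f!$. Put $N_0=N$. As long as $N_{j-1}$ has positive leading coefficient, let $e_j=\deg N_{j-1}$ and $N_j=N_{j-1}-P_{j,e_j}$. If $N_{j-1}$ has degree $f$ and leading coefficient $r/f!$, then either $r\ge2$ and $N_j$ has degree $f$ and leading coefficient $(r-1)/f!$, or $r=1$ and $N_j$ is zero or of smaller degree. So the process stops, at $N_q$ say, with $q\ge1$, $e_1\ge\dots\ge e_q\ge0$ and $N=\sum_{j\le q}P_{j,e_j}+N_q$.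

If $N_q=0$, Lemma~\ref{lem:KK} gives the claim for $n\ge i+q$ with $K=\sum_{j\le q}P^+_{j,e_j}$.

Otherwise $N_q$ has negative leading coefficient. Let $f=e_q$ and $g=\deg N_q$. If $f=0$, then $N_{q-1}$ is a positive integer and $N_q=N_{q-1}-1\ge0$; so $f\ge1$. The sign change is possible only when $r=1$ at the last step, so $g\le f-1$. Choose $b>0$ with $N_q(n)\ge-bn^g$ for all $n\ge1$, and let
\[
y=n-i-q+1+f,\qquad M=\lceil fb^{1/f}n^{g/f}\rceil+f .
\]
Then $P_{q,f}(n)=\binom yf$ and $\binom Mf\ge(M/f)^f\ge bn^g$. Since $g/f<1$, we have $M<y$ for large $n$. Apply Lemma~\ref{lem:KK} with the degrees $e_1,\dots,e_{q-1}$ followed by $y-M$ degrees equal to $f-1$. The last index is $q-1+y-M=n-i+f-M\le n-i$, as required. The new piece at index $q+t$ is $\binom{y-1-t}{f-1}$ for $0\le t<y-M$, and by Pascal's rule these sum to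
\[
\sum_{s=M}^{y-1}\binom s{f-1}=\binom yf-\binom Mf\le P_{q,f}(n)+N_q(n).
\]
So all pieces together sum to at most $N(n)\le|\mathcal F|$, and Lemma~\ref{lem:KK} yields
\[
|\nabla\mathcal F|\ge\sum_{j<q}P^+_{j,e_j}(n)+\sum_{s=M}^{y-1}\binom sf=\sum_{j\le q}P^+_{j,e_j}(n)-\binom M{f+1}.
\]
Here $\binom M{f+1}$ is at most a constant times $n^{g+g/f}$. Let $Q$ be integer-valued with $\delta Q=N_q$. It has degree $g+1>g+g/f$ and negative leading coefficient, so $Q(n)\le-\binom M{f+1}$ for large $n$. Thus $K=\sum_{j\le q}P^+_{j,e_j}+Q$ has the required properties.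
\end{proof}

The lemma leaves the constant term of $K$ unspecified. In each application we carry a surplus large enough to absorb it. The lemma will be applied finitely many times, with $i$ and $N$ depending only on $m$, so all thresholds depend only on $m$.

\section{The lower bound for $l\le n-m-1$}\label{sec:lower}

\subsection*{Reachable sets}
Let $\mathcal C$ be a cutset of $\mathcal B_n(m,l)$ of width $w$. Put
\[
\mathcal R_m=\tbinom{[n]}m\setminus\mathcal C,\quad \mathcal R_{i+1}=\nabla\mathcal R_i\setminus\mathcal C,\qquad \mathcal S_l=\tbinom{[n]}l\setminus\mathcal C,\quad \mathcal S_i=\partial\mathcal S_{i+1}\setminus\mathcal C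
\]
for $m\le i<l$. Thus $\mathcal R_i$ consists of the $i$-sets joined to level $m$ by a saturated chain avoiding $\mathcal C$, and $\mathcal S_i$ of those joined to level $l$ in this way. Since no maximal chain avoids $\mathcal C$,
\begin{equation}\label{eq:RS}
\mathcal R_l=\emptyset,\qquad \mathcal R_i\cap\mathcal S_i=\emptyset\quad(m\le i\le l),
\end{equation}
and Lemma~\ref{lem:basic}(ii) gives $|\mathcal R_m|\ge\binom nm-w$ and $|\mathcal R_{i+1}|\ge|\nabla\mathcal R_i|-w$, and the same for $\mathcal S$. Each lower bound is proved by assuming that $w$ is small and contradicting \eqref{eq:RS}.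

\begin{example}\label{ex:one}
Let $m=1$ and $w\le n-2=\Delta_n(1)-1$. Then $|\mathcal R_1|\ge2$, so $|\nabla\mathcal R_1|\ge2n-3$ and $|\mathcal R_2|\ge n-1$. Lemma~\ref{lem:KK} with $i=2$, $q=1$, $e_1=1$ gives $|\nabla\mathcal R_2|\ge\binom{n-1}2$, so $|\mathcal R_3|\ge\binom{n-1}2-(n-2)=\binom{n-2}2$. One extra singleton has grown into a quadratic number of triples, against a budget $w$ that is linear.
\end{example}

Lemma~\ref{lem:poly} follows this growth over a bounded number of levels only. To reach the middle level we need an inequality that reproduces itself. The next lemma provides one: $\mathcal R_i$ stays as large as the family of all $i$-sets containing $r$ given elements, plus a reserve of degree $m$. The shadow of the reserve has degree $m+1$, enough to pay $w$ and to renew the reserve.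

\begin{lemma}\label{lem:persist}
Let $m\ge1$, let $n$ be large, and put $h=\lceil n/2\rceil$. Suppose $w\le\binom nm$, $l\ge h$, $r\ge1$ and $r+m\le i_0\le h$. If
\begin{equation}\label{eq:persist}
|\mathcal R_i|\ge\binom{n-r}{i-r}+\binom{n-i-1+m}m
\end{equation}
holds for $i=i_0$, then it holds for all $i$ with $i_0\le i\le h$.
\end{lemma}

\begin{proof}
Assume \eqref{eq:persist} for some $i$ with $i_0\le i<h$. The right side is the sum of two pieces of degrees $e_1=i-r\ge e_2=m$, and $2\le n-i$, so Lemma~\ref{lem:KK} gives
\[
|\nabla\mathcal R_i|\ge\binom{n-r}{i+1-r}+\binom{n-i-1+m}{m+1}.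
\]
Since $i\le h-1$ and $m\ge1$, we have $n-i-1+m\ge\lfloor n/2\rfloor+1\ge h$. So the last term is at least $\binom h{m+1}$, which for $n$ large exceeds $\binom nm+\binom{n+m}m\ge w+\binom{n-i-2+m}m$. Subtracting $w$ gives \eqref{eq:persist} for $i+1$.
\end{proof}

For the sets reachable from above a cruder tool suffices, the \emph{normalized matching property}: if $\mathcal S\subseteq\binom{[n]}{i+1}$, then $|\partial\mathcal S|/\binom ni\ge|\mathcal S|/\binom n{i+1}$. Indeed, counting pairs $A\subset B$ with $B\in\mathcal S$ and $|A|=i$ gives $(n-i)|\partial\mathcal S|\ge(i+1)|\mathcal S|$, while $(n-i)\binom ni=(i+1)\binom n{i+1}$.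

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
The upper bound is Theorem~\ref{thm:upper}. For $m=0$ both sides equal $1$, and for $c=1$ the only cutset is level $m$. Let $m\ge1$ and $c\ge2$.

\medskip
\emph{Few levels: $2\le c\le m$.} Suppose $w\le\alpha_n(m)-1$. We show by induction on $t$ that for $n$ large
\begin{equation}\label{eq:few}
|\mathcal R_{m+t}|\ge\beta_n(m-1)-\beta_n(m+t-c)+1\qquad(0\le t\le c-1).
\end{equation}
At $t=c-1$ this reads $|\mathcal R_l|\ge1$, contradicting \eqref{eq:RS}. The sum $\alpha_n(m)$ is thus exactly the budget at which the $\beta$-terms cancel on the top level. For $t=0$, the first identity in \eqref{eq:beta} gives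
\[
|\mathcal R_m|\ge\binom nm-\alpha_n(m)+1=\beta_n(m-1)-\beta_n(m-c)+1 .
\]
Assume \eqref{eq:few} for some $t\le c-2$. For fixed $k\ge0$ and $c$, $\beta_n(k)$ is an integer-valued polynomial in $n$ with leading term $n^k/k!$. Let
\[
T(n)=\beta_n(m-1)-\beta_n(m+t-c),\qquad V(n)=\beta_n(m)-\beta_n(m+t+1-c).
\]
Then $\delta V=T$ by the second identity in \eqref{eq:beta}, and $T+1$ has positive leading coefficient because $m+t-c\le m-2$. Lemma~\ref{lem:poly} with $N=T+1$ and $i=m+t$ gives $|\nabla\mathcal R_{m+t}|\ge K(n)$ with $\delta(K-V)=1$. So $K(n)-V(n)$ is $n$ plus a constant, and $K(n)\ge V(n)$ for $n$ large; the surplus $1$ has absorbed the unknown constant. Therefore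
\[
|\mathcal R_{m+t+1}|\ge V(n)-\alpha_n(m)+1=\beta_n(m-1)-\beta_n(m+t+1-c)+1 .
\]
Only finitely many pairs $(c,t)$ occur for given $m$, so the threshold depends only on $m$.

\medskip
\emph{Many levels: $c\ge m+1$ and $l\le n-m-1$.} Now $a_n(m,l)=\Delta_n(m)$, and by Lemma~\ref{lem:basic}(iii) it suffices to show $h_n(m,n-m-1)\ge\Delta_n(m)$. Let $l=n-m-1$, $h=\lceil n/2\rceil$, and suppose $w\le\Delta_n(m)-1$. We show that $\mathcal R_h$ is a fixed fraction of level $h$ and $\mathcal S_h$ is almost all of it.

First, for $0\le t\le m+1$ there is an integer-valued polynomial $q_t$ of degree $t$ with positive leading coefficient such that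
\[
|\mathcal R_{m+t}|\ge\binom n{m-1}+q_t(n)\qquad\text{for $n$ large.}
\]
For $t=0$ take $q_0=1$. Given $q_t$ with $t\le m$, Lemma~\ref{lem:poly} with $N=\binom x{m-1}+q_t$ and $i=m+t$ gives $|\nabla\mathcal R_{m+t}|\ge\binom nm+q(n)$, where $q=K-\binom xm$ is integer-valued and $\delta q=q_t$. So $q$ has degree $t+1$ and positive leading coefficient, and $|\mathcal R_{m+t+1}|\ge\binom nm+q(n)-\Delta_n(m)+1=\binom n{m-1}+q(n)+1$. Take $q_{t+1}=q+1$.

Since $q_{m+1}$ has degree $m+1$, for $n$ large $|\mathcal R_{2m+1}|\ge\binom{n-m-1}m+\binom{n-m-2}m$. This is \eqref{eq:persist} with $r=m+1$ and $i=2m+1$, so Lemma~\ref{lem:persist} gives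
\[
\frac{|\mathcal R_h|}{\binom nh}\ge\frac{\binom{n-m-1}{h-m-1}}{\binom nh}=\prod_{j=0}^m\frac{h-j}{n-j}\ge2^{-m-2}
\]
for $n$ large, as each of the $m+1$ factors tends to $\frac12$.

From above, $|\mathcal S_l|/\binom nl\ge1-w/\binom nl$, and normalized matching gives $|\mathcal S_i|/\binom ni\ge|\mathcal S_{i+1}|/\binom n{i+1}-w/\binom ni$. We have $\binom nl=\binom n{m+1}$, and $\binom ni=\binom n{n-i}\ge\binom n{m+2}$ for $h\le i\le n-m-2$, since then $m+2\le n-i\le n/2$. With $w\le\binom nm$,
\[
\frac{|\mathcal S_h|}{\binom nh}\ge1-\sum_{i=h}^{n-m-1}\frac w{\binom ni}\ge1-\frac{m+1}{n-m}-n\,\frac{(m+1)(m+2)}{(n-m)(n-m-1)}=1-O(1/n).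
\]
So $|\mathcal R_h|+|\mathcal S_h|>\binom nh$ for $n$ large, contradicting \eqref{eq:RS}.
\end{proof}

The hypothesis $l\le n-m-1$ is used only in the last estimate. For $l=n-m$ the sum has the further term $w/\binom nm$, which can be close to $1$.

\section{The lower bound for $l=n-m$}\label{sec:sym}

Now neither $\mathcal R_h$ nor $\mathcal S_h$ need be almost all of the middle level; in the construction of Section~\ref{sec:ends} all members of $\mathcal R_h$ contain $1$ and no member of $\mathcal S_h$ does. So we must show that each exceeds its share, which is Lemma~\ref{lem:persist} with $r=1$. The construction also indicates the critical value of $w$. Pascal's rule gives $\binom nm-\binom{n-2}m=\binom{n-1}{m-1}+\binom{n-2}{m-1}$, which counts the $m$-sets containing $1$ or $2$. Their shadow has $\binom{n-1}m+\binom{n-2}m$ members, and a budget of $\binom{n-2}m$ removes exactly those that do not contain $1$. A surplus $2\binom n{m-2}$ on level $m$ grows to $2\binom nm$ two levels later, and the factor $2$ lets it outweigh $w\le\binom nm$.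

\begin{proof}[Proof of Theorem~\ref{thm:sym}]
Let $\mathcal C$ be a cutset of $\mathcal B_n(m,n-m)$ of width $w\le\binom{n-2}m-2\binom n{m-2}$. Then
\[
|\mathcal R_m|\ge\binom{n-1}{m-1}+\binom{n-2}{m-1}+2\binom n{m-2}.
\]
We apply Lemma~\ref{lem:poly} three times, with $i=m,m+1,m+2$. Each lower bound below is an integer-valued polynomial in $n$ with positive leading coefficient, and $\kappa_0,\kappa_1$ are integers depending only on $m$. First,
\[
|\nabla\mathcal R_m|\ge\binom{n-1}m+\binom{n-2}m+2\binom n{m-1}+\kappa_0,
\]
and subtracting the assumed bound on $w$ gives $|\mathcal R_{m+1}|\ge\binom{n-1}m+2\binom n{m-1}+2\binom n{m-2}+\kappa_0$. Second,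
\[
|\nabla\mathcal R_{m+1}|\ge\binom{n-1}{m+1}+2\binom nm+\rho_1(n),\qquad \rho_1(n)=2\binom n{m-1}+\kappa_0n+\kappa_1,
\]
where $\deg\rho_1\le m-1$ because $m\ge2$. With $w\le\binom nm$ we get $|\mathcal R_{m+2}|\ge\binom{n-1}{m+1}+\binom nm+\rho_1(n)$. Third,
\[
|\nabla\mathcal R_{m+2}|\ge\binom{n-1}{m+2}+\binom n{m+1}+\rho_2(n),\qquad \delta\rho_2=\rho_1,\quad\deg\rho_2\le m,
\]
so $|\mathcal R_{m+3}|\ge\binom{n-1}{m+2}+\binom n{m+1}+\rho_2(n)-\binom nm$.

The surplus over $\binom{n-1}{m+2}$ now has degree $m+1$, so for $n$ large it exceeds $\binom{n-4}m$. This is \eqref{eq:persist} with $r=1$ and $i=m+3$. With $h=\lceil n/2\rceil$, Lemma~\ref{lem:persist} gives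
\[
|\mathcal R_i|\ge\binom{n-1}{i-1}+1\qquad(m+3\le i\le h).
\]
The complements of the members of $\mathcal C$ form a cutset of $\mathcal B_n(m,n-m)$ of the same width, and the sets that it leaves reachable from below on level $i$ are the complements of the members of $\mathcal S_{n-i}$. Hence $|\mathcal S_{n-i}|\ge\binom{n-1}{i-1}+1$ for the same $i$. Taking $i=h$ for $\mathcal R$ and $i=n-h=\lfloor n/2\rfloor$ for $\mathcal S$,
\[
|\mathcal R_h|+|\mathcal S_h|\ge\binom{n-1}{h-1}+\binom{n-1}{n-h-1}+2=\binom{n-1}{h-1}+\binom{n-1}h+2=\binom nh+2,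
\]
which contradicts \eqref{eq:RS}. This proves the inequality. The asymptotic formula follows from it, from \eqref{eq:asym}, and from Theorem~\ref{thm:counter}(b).
\end{proof}

\begin{remark}
The proof uses the width only through the number of members on each level, and such an argument cannot give more than $\binom{n-2}m$. Let $m\ge1$ and $n\ge2m+3$, and take the $m$-subsets of $[3,n]$, the $(m+1)$-subsets of $[2,n]$ that contain $2$, and the complements of all these. A maximal chain avoiding this family has $1\in A_{m+1}$ and $1\notin A_{n-m-1}$, as in the proof of Theorem~\ref{thm:counter}, so the family is a cutset of $\mathcal B_n(m,n-m)$, with $\binom{n-2}m$ members on each of four levels. For $m=1$ this number is $n-2$, so the value $h_n(1,n-1)=n-1$ used in Corollary~\ref{cor:class} does not follow from level counts alone.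
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bajnok} B\'ela Bajnok, \emph{On the Minimum Width of a Cutset in the Truncated Boolean Lattice}, arXiv:1512.02978 (2015).

\bibitem{Katona} Katona (1968).

\bibitem{Kruskal} Kruskal (1963).

\end{thebibliography}
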